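# A 3-regular bipartite one-ended Borel graph with no Borel 3-edge-coloring on a comeagre set

## 1. The graphs $G_{\vec\pi}$ and the two theorems

Write $2^\omega=\{0,1\}^\omega$, let $S$ be the shift, $(Sx)_k=x_{k+1}$, and for a bit $b$ let $by$ be the sequence $b$ followed by $y$. For $\pi\in S_3$ put $\pi^0=\mathrm{id}$ and $\pi^1=\pi$.

**Theorem 1.** Let $\vec\pi=(\pi_n)_{n\ge 0}$ be a sequence in $S_3$. Put $X_0=2^\omega$, $X_n=\{n\}\times\{1,2,3\}\times 2^\omega$ for $n\ge 1$, and let $X=\bigsqcup_{n\ge 0}X_n$ be the topological sum, a Polish space. Let $G=G_{\vec\pi}$ be the graph on $X$ with the following edges, for $z\in 2^\omega$ and $i\in\{1,2,3\}$: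

* $\varepsilon_0(z,i)$ joins $z\in X_0$ to $(1,\pi_0^{z_0}(i),Sz)$;
* $\varepsilon_n(z,i)$, for $n\ge 1$, joins $(n,i,z)$ to $(n+1,\pi_n^{z_0}(i),Sz)$.

Then $G$ is a $3$-regular, bipartite, one-ended Borel (indeed closed) graph. If infinitely many $\pi_n$ are odd (for example, all $\pi_n=(1\,2)$), there is no $G$-invariant comeagre Borel set on which $G$ has a Borel $3$-edge-coloring.

The theorem answers a question whose source is Matthew Bowen, Antoine Poulin, and Jenna Zomback, "One-ended spanning trees and definable combinatorics", arXiv:2210.14300 (2022): *does every $d$-regular bipartite one-ended Borel graph admit a Borel edge coloring with $d$ colors generically?* The answer is **no**, and $d=3$ already shows it. Nothing is claimed here about each individual $d\ge 4$; the question asks about *every* such graph, so one counterexample settles it.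

A second theorem says exactly when the graphs of this family can be colored. Let $\varphi_k:2^\omega\to 2^\omega$ flip coordinate $k$, and let $\lambda$ be the fair-coin measure on $2^\omega$.

**Theorem 2.** Let $G=G_{\vec\pi}$.

1. Let $Y$ be a $G$-invariant Borel set and $Y_0=Y\cap X_0$. Then $G|Y$ has a Borel $3$-edge-coloring if and only if there is a Borel $s:Y_0\to\{\pm1\}$ with $s(\varphi_k x)=\operatorname{sgn}(\pi_k)\,s(x)$ for all $x\in Y_0$, $k\ge 0$.
2. If infinitely many $\pi_n$ are odd, $G|Y$ has no Borel $3$-edge-coloring for any $G$-invariant Borel $Y$ that is nonmeagre or has $\lambda(Y_0)>0$.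
3. If only finitely many $\pi_n$ are odd, $G$ has a Borel $3$-edge-coloring on all of $X$. Hence $G_{\vec\pi}$ is generically Borel $3$-edge-colorable if and only if only finitely many $\pi_n$ are odd.
4. If infinitely many $\pi_n$ are odd, then generically $G$ has a Borel perfect matching but not two disjoint ones, and its generic Borel chromatic index is exactly $4=d+1$.

## 2. Borel graphs, one end, and "generically"

**Definition (Borel graph, Borel edge coloring).** A *Borel graph* on a Polish space $X$ is a graph with vertex set $X$ whose edge set is a Borel (symmetric) subset of $X^2$. A *Borel edge coloring with $d$ colors* is a Borel map $c:E(G)\to\{1,\dots,d\}$, not depending on the orientation of the edge, that gives distinct colors to any two edges sharing a vertex.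

For example, joining $x$ to $\varphi_0x$ gives a $1$-regular Borel graph on $2^\omega$: its edge set is the graph of a continuous involution. The constant map is a Borel edge coloring with one color.

**Definition (invariant, generically).** A set $Y\subset X$ is *$G$-invariant* if it is a union of connected components of $G$; then $G|Y$ is the induced graph on $Y$. *Generically* means: on some $G$-invariant comeagre Borel set.

So we may discard a meagre Borel set if it is invariant. For instance, the eventually constant sequences form a countable, hence meagre, subset of $2^\omega$. A graph on $2^\omega$ whose edges only join sequences differing in finitely many coordinates leaves this set invariant, so generic statements about it may ignore the set.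

**Definition (one-ended).** A connected graph is *one-ended* if for every finite set $F$ of vertices the induced graph on the remaining vertices has exactly one infinite component. A graph that is not connected is one-ended if each of its components is.

The square grid on $\mathbb Z^2$ is one-ended. Indeed, a finite $F$ lies in a box, the complement of the box is connected and infinite, and only finitely many other vertices remain. The path on $\mathbb Z$ is not one-ended: removing $0$ leaves two infinite components.

We use these textbook facts. For a finite binary word $u$, let $[u]$ be the set of sequences in $2^\omega$ extending $u$.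

* (F1) By the Baire category theorem, two subsets of $[u]$ that are both comeagre in $[u]$ intersect.
* (F2) Borel sets have the Baire property. Hence a nonmeagre Borel subset of $2^\omega$ is comeagre in some $[u]$. In the same way, a nonmeagre Borel subset of the circle is comeagre in some open arc.
* (F3) By Lebesgue density, if $\lambda(A)>0$ there is $u$ with $\lambda(A\cap[u])>\frac12\lambda([u])$.
* (F4) A homeomorphism between open subsets of a Polish space takes meagre sets to meagre sets and Borel sets to Borel sets.

Three known results will be quoted.

* (K1) (König) Every $d$-regular bipartite graph has a proper edge coloring with $d$ colors.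
* (K2) Every bipartite one-ended $d$-regular Borel graph has a Borel perfect matching generically.
* (K3) Every $d$-regular bipartite Borel graph has a Baire measurable edge coloring with $d+1$ colors.

By (K1), colorings with $d$ colors exist if Borelness is dropped. The question is whether they can be chosen in a Borel way.

## 3. Degree at most two, and peeling off matchings

**Small degrees.** For $d\le 2$ there is nothing to color. A finite component is never one-ended, because it contains no infinite component at all. A connected graph that is $0$- or $1$-regular has at most two vertices. A connected infinite $2$-regular graph is a bi-infinite path, which splits into two infinite components when a vertex is removed. So no one-ended $d$-regular graph exists for $d\le 2$, and $d=3$ is the least degree for which the question has content.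

**The natural approach.** Coloring a $d$-regular graph with $d$ colors means splitting it into $d$ disjoint perfect matchings. By (K2) a Borel perfect matching $M$ exists generically. Remove it; what is left is $(d-1)$-regular and bipartite, so repeat.

This stops after one step when $d=3$. The graph $G-M$ is $2$-regular, so its components are cycles and bi-infinite paths, and by the previous paragraph none of them is one-ended. Hence (K2) does not apply to $G-M$. The hypothesis in (K2) cannot simply be dropped, as the following example shows.

**Example.** Let $\alpha$ be irrational and join $x$ to $x+\alpha$ on the circle $\mathbb R/\mathbb Z$. Every component is a bi-infinite path, so the graph is $2$-regular and bipartite. Suppose $M$ is a Borel perfect matching on an invariant comeagre Borel set $Y$, and let $A=\{x\in Y:\{x,x+\alpha\}\in M\}$, a Borel set.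

If $x\in A$, then $x+\alpha$ is already matched to $x$, so $x+\alpha\notin A$. If $x\in Y\setminus A$, then $x$ is matched to $x-\alpha$, so $x+\alpha$ must be matched to $x+2\alpha$, that is, $x+\alpha\in A$. Thus $A+\alpha=Y\setminus A$, and $A+2\alpha=A$.

One of $A$, $A+\alpha$ is nonmeagre, hence both are, being translates of each other. By (F2), $A$ is comeagre in some open arc $I$, hence also in every arc $I+2m\alpha$ with $m\in\mathbb Z$. These arcs cover the circle, so $A$ is comeagre. Then so is $A+\alpha$. But $A$ and $A+\alpha$ are disjoint, a contradiction.

The example suggests what a counterexample of degree $3$ should contain: a two-valued quantity, forced by any coloring, that changes under moves which category cannot distinguish from the identity. The path carries such a quantity along its length, but it has two ends. We need a one-ended graph that still carries one.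

## 4. Pieces with three outgoing edges

Here we prove the first half of Theorem 1. The vertex $(n,i,z)$, or $z$ if $n=0$, has *level* $n$ and *tail* $z$. An edge $\varepsilon_n(z,i)$ goes from its *lower endpoint*, at level $n$ with tail $z$, to its *upper endpoint*, at level $n+1$ with tail $Sz$.

**Step 1: $G$ is Borel and bipartite.** Edges join only consecutive levels, so parity of the level is a bipartition. Within each clopen set $X_n\times X_{n+1}$ the edge set is a finite union of graphs of continuous functions defined on clopen (compact) sets, hence closed there. The sets $X_m\times X_n$ form a clopen partition of $X^2$, and $E(G)$ meets only those with $|m-n|=1$, in closed sets. So $E(G)$ is closed.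

**Step 2: $G$ is simple and $3$-regular.** This step lists the edges at each vertex. A vertex $z\in X_0$ has the edges $\varepsilon_0(z,i)$, $i=1,2,3$, ending at the three distinct vertices $(1,\pi_0^{z_0}(i),Sz)$. Now take $(n+1,i,y)$ with $n\ge0$. One edge goes up, namely $\varepsilon_{n+1}(y,i)$. An edge $\varepsilon_n(z,i')$ from below ends here iff $Sz=y$ and $\pi_n^{z_0}(i')=i$. Either $z=0y$ and $i'=i$, or $z=1y$ and $i'=\pi_n^{-1}(i)$. So the edges at $(n+1,i,y)$ are exactly
$$\varepsilon_{n+1}(y,i),\qquad \varepsilon_n(0y,i),\qquad \varepsilon_n(1y,\pi_n^{-1}(i)).\tag{1}$$
Their other ends are distinct: one lies in $X_{n+2}$ and two in $X_n$, with different tails $0y\neq 1y$.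

**Definition (pieces).** For $n\ge 0$ and $y\in2^\omega$ let
$$Q(n,y)=\{x\in X_0:S^nx=y\}\cup\{(k,i,z):1\le k\le n,\ S^{n-k}z=y\}.$$

This set is finite and $Q(0,y)=\{y\}$. Since $S^{m+1}w=y$ iff $S^mw\in\{0y,1y\}$, we have
$$Q(n+1,y)=Q(n,0y)\sqcup Q(n,1y)\sqcup\{(n+1,i,y):i=1,2,3\}.\tag{2}$$

For example, $Q(1,y)$ consists of $0y$, $1y$ and the vertices $(1,1,y),(1,2,y),(1,3,y)$. Each of the first two is joined to each of the last three, so $Q(1,y)$ is a copy of $K_{2,3}$. Each of the three top vertices has one more edge, going up. By (2), $|Q(n+1,y)|=2|Q(n,\cdot)|+3$, so $|Q(n,y)|=4\cdot 2^n-3$, giving $1,5,13,\dots$.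

**Step 3: exactly three edges leave a piece.** We claim that the edges with exactly one endpoint in $Q(n,y)$ are $\varepsilon_n(y,i)$, $i=1,2,3$. The lower endpoint of $\varepsilon_k(z,i)$ lies in $Q(n,y)$ iff $k\le n$ and $S^{n-k}z=y$. The upper endpoint has level $k+1$ and tail $Sz$, so it lies in $Q(n,y)$ iff $k+1\le n$ and $S^{n-k-1}(Sz)=S^{n-k}z=y$. The two conditions differ iff $k=n$ and $z=y$.

**Step 4: pieces are connected.** Induct on $n$; $Q(0,y)$ is a point. By (1), each $(n+1,i,y)$ has a neighbour of level $n$ with tail $0y$, which is in $Q(n,0y)$, and one with tail $1y$, which is in $Q(n,1y)$. Both of these pieces are connected, so by (2) $Q(n+1,y)$ is connected.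

In particular, an invariant set that contains one vertex of a piece contains the whole piece. We use this constantly.

**Step 5: components are increasing unions of pieces.** Let $v$ have level $k$ and tail $z$, and put $Q_m=Q(k+m,S^mz)$ for $m\ge0$. Then $v\in Q_0$, and by (2) the $Q_m$ increase. They are connected. By Step 3, an edge leaving $Q_m$ is some $\varepsilon_{k+m}(S^mz,i)$, and its upper endpoint, of level $k+m+1$ and tail $S^{m+1}z$, lies in $Q_{m+1}$. So $\bigcup_mQ_m$ is connected and closed under adjacency, and the component of $v$ is $C=\bigcup_m Q_m$. It is infinite, as it meets every level $\ge1$.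

**Step 6: $C\setminus Q_m$ is connected.** We show by induction on $j>m$ that $Q_j\setminus Q_m$ is connected; the claim follows, because $C\setminus Q_m$ is the increasing union of these sets. By (2), $Q_{j+1}$ consists of $Q_j$, a *sibling* piece $Q(k+j,w)$ in which $w$ is $S^jz$ with its first bit flipped, and three new top vertices.

For $j=m+1$: $Q_{m+1}\setminus Q_m$ is the sibling of $Q_m$, connected by Step 4, together with three vertices each adjacent to that sibling by (1).

From $j$ to $j+1$: $Q_{j+1}\setminus Q_m$ consists of $Q_j\setminus Q_m$, connected by hypothesis, the connected sibling of $Q_j$, and three new vertices. By (1), each new vertex is adjacent to a vertex of the sibling and to the lower endpoint of an edge leaving $Q_j$. This lower endpoint has level $k+j$. Since $j>m\ge0$, we have $k+j\ge1$ and $k+j>k+m$, and all vertices of $Q_m$ have level at most $k+m$. So the endpoint lies in $Q_j\setminus Q_m$. Each new vertex therefore ties the two connected parts together, and $Q_{j+1}\setminus Q_m$ is connected.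

**Step 7: $G$ is one-ended.** Let $F$ be finite and $C$ a component as above. Then $F\cap C\subset Q_m$ for some $m$. The set $C\setminus Q_m$ is connected, and infinite because it meets every level above $k+m$. So it lies in one component of $C\setminus F$. All other vertices of $C\setminus F$ lie in the finite set $Q_m$. Hence $C\setminus F$ has exactly one infinite component.

This proves the first assertion of Theorem 1, for every $\vec\pi$.

## 5. The sign of the colors leaving a piece

**What $K_{2,3}$ does.** Suppose $G$ is $3$-edge-colored near $Q(1,y)$. Let $p(i)$ be the color of the edge from $0y$ to $(1,i,y)$, and $r(i)$ that of the edge from $1y$ to $(1,i,y)$. If $(p(1),p(2),p(3))=(1,2,3)$, then $r$ must be a permutation differing from it in every place, so it is $(2,3,1)$ or $(3,1,2)$. The third color at the top vertices, on the edges leaving the piece, is then $(3,1,2)$ or $(2,3,1)$. All three triples are even permutations. So although the coloring has freedom, the *sign* passes through the piece unchanged.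

Now the role of $\pi_0$ appears. The edge from $1y$ to $(1,i,y)$ is named $\varepsilon_0(1y,\pi_0^{-1}(i))$. If $\pi_0$ is odd, then, read by names, the colors at $1y$ have sign opposite to those at $0y$. Flipping the first bit flips a sign. The lemma below says the same at every level.

Let $Y$ be $G$-invariant and $c$ a proper $3$-edge-coloring of $G|Y$. If $Q(n,y)\subset Y$, put
$$q_{n,y}(i)=c(\varepsilon_n(y,i)),\qquad i=1,2,3.$$

**Lemma.** Each $q_{n,y}$ is a bijection of $\{1,2,3\}$, and if $Q(n+1,y)\subset Y$ then
$$\operatorname{sgn}q_{n+1,y}=\operatorname{sgn}q_{n,0y}=\operatorname{sgn}(\pi_n)\operatorname{sgn}q_{n,1y}.\tag{3}$$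

**Proof.** Induct on $n$. The map $q_{0,y}$ is a bijection because the three edges at $y\in X_0$ have distinct colors.

Let $Q(n+1,y)\subset Y$. By (2) both pieces $Q(n,0y),Q(n,1y)$ lie in $Y$; assume $p=q_{n,0y}$ and $q_{n,1y}$ are bijections, and put $r=q_{n,1y}\circ\pi_n^{-1}$. By (1) the edges at $(n+1,i,y)$ have colors
$$q_{n+1,y}(i),\qquad p(i),\qquad r(i),$$
and these are distinct. In particular $p(i)\ne r(i)$ for every $i$, so $\gamma=rp^{-1}$ is a permutation of three elements without fixed points, that is, a $3$-cycle. For each $i$ the colors $p(i)$, $\gamma p(i)=r(i)$, $\gamma^2p(i)$ are all three colors, so $q_{n+1,y}(i)=\gamma^2p(i)$. Thus $q_{n+1,y}=\gamma^2p$ is a bijection. Since $\gamma$ is even,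
$$\operatorname{sgn}q_{n+1,y}=\operatorname{sgn}p=\operatorname{sgn}r=\operatorname{sgn}(q_{n,1y})\operatorname{sgn}(\pi_n).\qquad\square$$

**Remark.** That $q_{n,y}$ is a bijection can also be seen by counting. Every vertex of $Q(n,y)$ has exactly one edge of each color. Edges of a given color inside the piece cover an even number of vertices. Since $|Q(n,y)|=4\cdot2^n-3$ is odd, each color occurs an odd number of times among the three leaving edges, hence once.

**From the lemma to a function on sequences.** Equation (3) says that
$$\operatorname{sgn}q_{n,z}=\operatorname{sgn}(\pi_n)^{z_0}\operatorname{sgn}q_{n+1,Sz}.$$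
For $x\in Y_0=Y\cap X_0$ put $s(x)=\operatorname{sgn}q_{0,x}$. All pieces $Q(m,S^mx)$ contain $x$, so they lie in $Y$. Iterating,
$$s(x)=\Big(\prod_{j\le k}\operatorname{sgn}(\pi_j)^{x_j}\Big)\operatorname{sgn}q_{k+1,S^{k+1}x}.$$
The points $x$ and $\varphi_kx$ both lie in the piece $Q(k+1,S^{k+1}x)$, so $Y_0$ is $\varphi_k$-invariant. In the displayed formula for $x$ and for $\varphi_kx$, only the factor with $j=k$ differs. Hence
$$s(\varphi_kx)=\operatorname{sgn}(\pi_k)\,s(x)\qquad(x\in Y_0,\ k\ge0).\tag{4}$$
If $Y$ and $c$ are Borel, so is $s$: the map $x\mapsto\varepsilon_0(x,i)$ is continuous, and $s(x)$ is determined by the three Borel functions $x\mapsto c(\varepsilon_0(x,i))$. This proves "only if" in Theorem 2(1).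

Without Borelness, (4) is no obstacle. In each class of sequences that differ in finitely many places choose a representative $x^*$, and let $s(x)$ be the product of $\operatorname{sgn}(\pi_k)$ over those $k$ with $x_k\neq x^*_k$. Category and measure exclude such a function once infinitely many $\pi_k$ are odd, as we now see.

## 6. Flipping a late coordinate: the end of Theorem 1 and Theorem 2(2)

**Step 8: comeagre sets.** Suppose infinitely many $\pi_k$ are odd, $Y$ is a $G$-invariant comeagre Borel set, and $G|Y$ has a Borel $3$-edge-coloring. Since $X_0$ is open in $X$, $Y_0$ is comeagre in $2^\omega$. Take $s$ as in (4), and put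
$$A=\{x\in Y_0:s(x)=1\},\qquad A'=\{x\in Y_0:s(x)=-1\}.$$
These are disjoint Borel sets with union $Y_0$, so one of them is nonmeagre and by (F2) comeagre in some $[u]$. Pick $k\ge|u|$ with $\pi_k$ odd. The homeomorphism $\varphi_k$ maps $[u]$ onto itself, because it does not touch the first $|u|$ coordinates. By (4) it interchanges $A$ and $A'$. So $A$ and $A'$ are both comeagre in $[u]$, and they are disjoint, contradicting (F1). This completes the proof of Theorem 1. $\blacksquare$

The hypothesis "infinitely many" was used exactly once: we needed an odd $\pi_k$ beyond the length of $u$, and $u$ is not under our control.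

**Step 9: nonmeagre sets.** Now we prove Theorem 2(2) for nonmeagre $Y$; the task is to bring nonmeagreness down to level $0$. As $X$ is a countable union of the open sets $X_n$, some $Y\cap X_n$ is nonmeagre in $X_n$. If $n=0$, then $Y_0$ is nonmeagre.

Let $n\ge1$ and $W=\{y:Q(n,y)\subset Y\}$. The vertex $(n,i,y)$ belongs to $Q(n,y)$, so by Step 4 and invariance $(n,i,y)\in Y$ iff $y\in W$. Thus $Y\cap X_n=\{n\}\times\{1,2,3\}\times W$, and $W$ is nonmeagre. Also $x\in Q(n,S^nx)$ for $x\in X_0$, so $x\in Y_0$ iff $S^nx\in W$. Therefore
$$Y_0=(S^n)^{-1}(W)\supseteq\{0^ny:y\in W\}.$$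
The right side is the image of $W$ under a homeomorphism of $2^\omega$ onto the clopen set $[0^n]$, so it is nonmeagre, and $Y_0$ is nonmeagre.

If $G|Y$ had a Borel $3$-edge-coloring, then $A$ or $A'$ would be nonmeagre, hence comeagre in some $[u]$. The flip $\varphi_k$ with $k\ge|u|$ and $\pi_k$ odd would make both sets comeagre in $[u]$, the same contradiction as in Step 8.

**Step 10: sets of positive measure.** Let $\lambda(Y_0)>0$ and suppose $G|Y$ has a Borel $3$-edge-coloring. Then $A$ or $A'$ has positive measure, say $A$. By (F3) there is $u$ with $\lambda(A\cap[u])>\frac12\lambda([u])$. Choose $k\ge|u|$ with $\pi_k$ odd. The flip $\varphi_k$ preserves $\lambda$ and $[u]$ and interchanges $A$ and $A'$, so $\lambda(A'\cap[u])=\lambda(A\cap[u])>\frac12\lambda([u])$. This is impossible because $A\cap A'=\emptyset$. The case of $A'$ is the same with the roles exchanged. Theorem 2(2) is proved. $\blacksquare$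

## 7. Building a coloring from a sign function

We now prove "if" in Theorem 2(1). Let $Y$ be a $G$-invariant Borel set and $s:Y_0\to\{\pm1\}$ a Borel function satisfying (4).

**Step 11: prescribe the signs at all levels.** By Step 4, $Q(n,y)\subset Y$ iff $0^ny\in Y_0$. For such $(n,y)$ define
$$\sigma_n(y)=s(x)\prod_{k<n}\operatorname{sgn}(\pi_k)^{x_k}\qquad\text{for any }x\text{ with }S^nx=y.$$
This does not depend on $x$. Two candidates differ by flipping some coordinates $k<n$, and each such flip multiplies $s(x)$ by $\operatorname{sgn}(\pi_k)$ and the product by $\operatorname{sgn}(\pi_k)$ as well. Taking $x=0^ny$ gives $\sigma_n(y)=s(0^ny)$, so $\sigma_n$ is Borel on its Borel domain. Moreover $\sigma_0=s$. If $S^nx=z$, then $S^{n+1}x=Sz$ and $x_n=z_0$, so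
$$\sigma_n(z)=\operatorname{sgn}(\pi_n)^{z_0}\,\sigma_{n+1}(Sz).\tag{5}$$
The two sides have the same domain, because $Q(n,z)\subset Q(n+1,Sz)$ and pieces are connected.

**Step 12: reduce the coloring to a choice of permutations.** We claim it is enough to find Borel $q_{n,z}\in S_3$, defined whenever $Q(n,z)\subset Y$, with $\operatorname{sgn}q_{n,z}=\sigma_n(z)$, such that for all $(n,y)$ with $Q(n+1,y)\subset Y$
$$q_{n+1,y},\qquad q_{n,0y},\qquad q_{n,1y}\circ\pi_n^{-1}\qquad\text{are distinct.}\tag{6}$$
By (5), the three permutations in (6) have signs $\sigma_{n+1}(y)$, $\sigma_n(0y)=\sigma_{n+1}(y)$, and $\sigma_n(1y)\operatorname{sgn}(\pi_n)=\sigma_{n+1}(y)$, all equal. If $t\neq t'$ in $S_3$ have equal sign, then $t't^{-1}$ is even and not the identity, so it is a $3$-cycle and $t(i)\ne t'(i)$ for every $i$. Put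
$$c(\varepsilon_n(z,i))=q_{n,z}(i).$$
By (1), the three edges at $(n+1,i,y)$ have colors $q_{n+1,y}(i)$, $q_{n,0y}(i)$, $q_{n,1y}(\pi_n^{-1}(i))$, which are distinct. The edges at $z\in X_0$ have distinct colors because $q_{0,z}$ is a bijection. Finally, $n,z,i$ are Borel functions of the edge: $n$ and $z$ are the level and tail of its lower endpoint; $i$ is read off the lower endpoint if $n\ge1$, and if $n=0$ and the upper endpoint is $(1,i',Sz)$, then $i=(\pi_0^{z_0})^{-1}(i')$. So $c$ is Borel.

For $\sigma=\pm1$ fix an enumeration $\{t\in S_3:\operatorname{sgn}t=\sigma\}=\{t_0^\sigma,t_1^\sigma,t_2^\sigma\}$. Once the signs are prescribed, only an index in $\{0,1,2\}$ remains to be chosen.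

**Two rules that do not work.** Take all $\pi_n=\mathrm{id}$ and $s=1$, so that all signs are $+$ and (6) asks that the indices at $(n+1,y)$, $(n,0y)$, $(n,1y)$ be distinct.

*Upwards.* Let $q_{0,x}$ have index $x_0$. Then the indices at $(0,0y)$ and $(0,1y)$ are $0$ and $1$, so $q_{1,y}$ must have index $2$, for every $y$. At the next level $q_{1,0y}=q_{1,1y}$, and (6) fails.

*Downwards, cyclically.* Let the index at $(n+1,y)$ determine those below it: if it is $a$, let the indices at $(n,0y)$ and $(n,1y)$ be $a+1$ and $a+2$ modulo $3$. Then (6) holds, but the recursion comes from infinity and has no starting point. It cannot be started in a Borel way, even generically. Let $a_0(x)\in\mathbb Z/3$ be the index of $q_{0,x}$. Unwinding the recursion, $a_0(x)=a_{k+1}(S^{k+1}x)+\sum_{j\le k}(1+x_j)$, where $a_{k+1}(S^{k+1}x)$ is the index of $q_{k+1,S^{k+1}x}$. So changing $x_k$ from $0$ to $1$ adds $1$ to $a_0$. If $a_0$ were Borel on $Y_0$ for a comeagre invariant Borel set $Y$, some set $\{a_0=a\}$ would be comeagre in some $[u]$. Take $k\ge|u|$. Applying $\varphi_k$ to the part of $[u]$ with $x_k=0$ shows that $\{a_0=a+1\}$ is comeagre in the part of $[u]$ with $x_k=1$.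 But $\{a_0=a\}$ is comeagre there too, a contradiction.

The cyclic rule fails because the maps $a\mapsto a+1$ and $a\mapsto a+2$ are bijections, so no composition of them ever forgets the starting value. The way out is a downward rule that is still legal for (6) but *does* forget, after reading a fixed word of bits.

**Step 13: a downward rule that forgets after the word $10$.** Define $g_0,g_1:\{0,1,2\}\to\{0,1,2\}$ by
$$g_0:\ 0\mapsto1,\ 1\mapsto0,\ 2\mapsto0;\qquad g_1:\ 0\mapsto2,\ 1\mapsto2,\ 2\mapsto1.$$
For $a=0,1,2$ the triples $(a,g_0(a),g_1(a))$ are $(0,1,2)$, $(1,0,2)$, $(2,0,1)$, so the entries are always distinct. Put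
$$\Phi_n^0(t_a^\sigma)=t^\sigma_{g_0(a)},\qquad \Phi_n^1(t_a^\sigma)=t^\sigma_{g_1(a)}\circ\pi_n.$$
Then $\Phi_n^b$ multiplies the sign by $\operatorname{sgn}(\pi_n)^b$. Since $g_0$ takes values in $\{0,1\}$ and $g_1(0)=g_1(1)=2$,
$$\Phi_n^1\big(\Phi_{n+1}^0(t)\big)=t_2^{\operatorname{sgn}t}\circ\pi_n\qquad\text{depends only on }\operatorname{sgn}t.\tag{7}$$
The sign is known in advance from $\sigma$, so after the word $10$ the recursion needs no further input.

**Step 14: set aside eventually constant tails.** The word $10$ must occur in the tail. Since edges change the tail only by $S$ or by prefixing a bit, the vertices with eventually constant tail form a $G$-invariant set, and it is countable. Color the components in $Y$ contained in it by (K1); any function on a countable set of edges is Borel. From now on $z$ and $y$ are not eventually constant. This is preserved by $S$ and by prefixing bits, and the remaining part of $Y$ is still invariant and Borel.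

**Step 15: define $q$.** A sequence $z$ that is not eventually constant has infinitely many $0$s and infinitely many $1$s, so there is a least $j=j(z)$ with $z_jz_{j+1}=10$. Define
$$q_{n+j,S^jz}=t_2^{\sigma_{n+j+1}(S^{j+1}z)}\circ\pi_{n+j},\qquad q_{n,z}=\Phi_n^{z_0}\Phi_{n+1}^{z_1}\cdots\Phi_{n+j-1}^{z_{j-1}}\big(q_{n+j,S^jz}\big).$$
The first formula is the case $j=0$ of the definition, applied to the pair $(n+j,S^jz)$, for which $j(S^jz)=0$. So the definition is consistent.

*Signs.* Since $z_j=1$, the sign of $q_{n+j,S^jz}$ is $\sigma_{n+j+1}(S^{j+1}z)\operatorname{sgn}(\pi_{n+j})=\sigma_{n+j}(S^jz)$ by (5). Each $\Phi_m^{z_{m-n}}$, for $m=n+j-1,\dots,n$, multiplies the sign by $\operatorname{sgn}(\pi_m)^{z_{m-n}}$, and by (5) this turns $\sigma_{m+1}(S^{m+1-n}z)$ into $\sigma_m(S^{m-n}z)$. So $\operatorname{sgn}q_{n,z}=\sigma_n(z)$.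

*Borelness.* On each of the countably many Borel sets where $j(z)$ and the bits $z_0,\dots,z_{j}$ are fixed, $q_{n,z}$ is a fixed function of the Borel quantity $\sigma_{n+j+1}(S^{j+1}z)$.

**Step 16: the recursion holds everywhere.** We claim
$$q_{n,z}=\Phi_n^{z_0}(q_{n+1,Sz})\qquad\text{for all }(n,z).\tag{8}$$
If $j(z)\ge1$, then $j(Sz)=j(z)-1$ and (8) holds by definition.

If $j(z)=0$, then $z_0=1$ and $(Sz)_0=z_1=0$. So $j(Sz)\ge1$, and by the case just treated $q_{n+1,Sz}=\Phi_{n+1}^0(t)$ with $t=q_{n+2,S^2z}$. As $\Phi^0_{n+1}$ preserves signs, $\operatorname{sgn}t=\operatorname{sgn}q_{n+1,Sz}=\sigma_{n+1}(Sz)$. By (7),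
$$\Phi_n^1(q_{n+1,Sz})=t_2^{\sigma_{n+1}(Sz)}\circ\pi_n=q_{n,z},$$
the last equality being the definition for $j=0$. This is (8).

**Step 17: check (6).** Let $q_{n+1,y}=t^\sigma_a$. Applying (8) to $z=0y$ and to $z=1y$ gives $q_{n,0y}=t^\sigma_{g_0(a)}$ and $q_{n,1y}\circ\pi_n^{-1}=t^\sigma_{g_1(a)}$. The indices $a,g_0(a),g_1(a)$ are distinct, so (6) holds. By Step 12 we have a Borel $3$-edge-coloring of the part of $G|Y$ with tails that are not eventually constant. Together with Step 14 this colors all of $G|Y$. Theorem 2(1) is proved. $\blacksquare$

## 8. Finitely many odd twists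

**Step 18: Theorem 2(3).** If only finitely many $\pi_k$ are odd, put
$$s(x)=\prod_{k:\,\pi_k\text{ odd}}(-1)^{x_k}.$$
This is a finite product, hence continuous on $2^\omega$. Flipping $x_k$ changes its sign exactly when $\pi_k$ is odd, so $s(\varphi_kx)=\operatorname{sgn}(\pi_k)s(x)$. Theorem 2(1) with $Y=X$ gives a Borel $3$-edge-coloring on all of $X$. Together with Theorem 1, $G_{\vec\pi}$ is generically Borel $3$-edge-colorable if and only if only finitely many $\pi_n$ are odd. $\blacksquare$

For instance, with all $\pi_n=\mathrm{id}$ we have $s=1$, and the coloring of Section 7 is a rule that looks along the tail as far as the first occurrence of $10$, outside the countable set of eventually constant tails.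

## 9. One matching but not two, and a fourth color

Let infinitely many $\pi_n$ be odd. We prove Theorem 2(4).

**Step 19: matchings.** $G$ is bipartite, one-ended and $3$-regular, so by (K2) it has a Borel perfect matching generically. Suppose it had two disjoint Borel perfect matchings on a comeagre invariant Borel set $Y$. As $G$ is $3$-regular, each vertex of $Y$ lies on exactly one of the remaining edges, so these form a third Borel perfect matching. Giving the three matchings the colors $1,2,3$ yields a Borel $3$-edge-coloring of $G|Y$, contradicting Theorem 1. So the approach of Section 3 fails for $G$ at exactly the point indicated there: whichever Borel perfect matching one removes, the remaining $2$-regular graph has no Borel perfect matching generically.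

**Step 20: saturations of meagre sets are meagre.** For the chromatic index we must turn a Baire measurable coloring into a Borel one on an invariant set. For each $n$, $i$ and bit $b$, consider the map taking the lower endpoint of $\varepsilon_n(z,i)$ to its upper endpoint, for $z_0=b$. Its domain is $\{(n,i,z):z_0=b\}$, or $[b]\subset X_0$ if $n=0$. Its range is $\{n+1\}\times\{\pi_n^b(i)\}\times2^\omega$. It is a homeomorphism between these clopen subsets of $X$, with inverse prefixing the bit $b$ to the tail. The graphs of these countably many maps and of their inverses make up $G$.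

The $G$-saturation of a set $M$, that is, the union of the components meeting $M$, is therefore the union of the images of $M$ under all finite compositions of these partial maps, including the empty composition. There are countably many compositions, so by (F4) the saturation of a meagre Borel set is meagre and Borel.

**Step 21: four colors suffice.** By (K3), $G$ has a Baire measurable $4$-edge-coloring $c$, where $E(G)$ carries its topology as a closed subset of $X^2$. List each edge once, from its lower to its upper endpoint. For fixed $(n,i)$ the map $z\mapsto\varepsilon_n(z,i)$ is continuous and injective on the compact space $2^\omega$, hence a homeomorphism onto its image. For fixed $n$ the three images are disjoint and compact, and they fill the part of $E(G)$ in $X_n\times X_{n+1}$; so each of them is clopen in $E(G)$. Thus each function $z\mapsto c(\varepsilon_n(z,i))$ is Baire measurable on $2^\omega$, and so there is a comeagre Borel set $D_{n,i}\subset2^\omega$ on which it is Borel.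

Let $M$ be the set of lower endpoints of all edges $\varepsilon_n(z,i)$ with $z\notin D_{n,i}$. In each $X_n$ this is a meagre Borel set, so $M$ is meagre and Borel in $X$. By Step 20 its saturation is meagre and Borel; let $Y$ be the complement, a comeagre invariant Borel set. If $\varepsilon_n(z,i)$ is an edge of $G|Y$, its lower endpoint is not in $M$, so $z\in D_{n,i}$. Hence $c$ is Borel on the edges of $G|Y$, and $G$ has a Borel $4$-edge-coloring generically.

**Step 22: fewer do not.** Three colors do not suffice generically, by Theorem 1. Fewer than three are impossible at a vertex of degree $3$. So the generic Borel chromatic index, the least number of colors for which a Borel edge coloring exists generically, is exactly $4=d+1$. $\blacksquare$
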